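\title{No uniform integrability in orbit equivalence\\ of amenable group actions}

\begin{abstract}
Any two free, measure-preserving, ergodic actions of an infinite amenable group are orbit equivalent. For a finitely generated group $\Gamma$ one can measure how much an orbit equivalence distorts the word metric on orbits by asking that its cocycles be $\varphi$-integrable for an unbounded function $\varphi$. We show that no single $\varphi$, however slowly it grows, works for all pairs of actions of $\Gamma$: for every infinite finitely generated amenable group $\Gamma$, every unbounded non-decreasing $\varphi$ and every countable family of actions, there is an action that is $\varphi$ orbit equivalent to no member of the family. Conversely, every countable family of actions admits a common $\varphi$.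
\end{abstract}

\section{Introduction}

Throughout the paper $\Gamma$ is an infinite, finitely generated, amenable group with a fixed finite generating set $S$. The word length $|\gamma|$ is the least $n$ such that $\gamma$ is a product of $n$ elements of $S\cup S^{-1}$, and $B(D)=\{\gamma\in\Gamma:|\gamma|\le D\}$ is the (finite) ball of radius $D$. An \emph{action} always means a measure-preserving action of $\Gamma$ on a standard probability space that is free (for $\gamma\ne e$, almost no point is fixed by $\gamma$) and ergodic (invariant measurable sets have measure $0$ or $1$). An action $(X,\mu)$ is an \emph{extension} of an action $(Z,\zeta)$ if there is a measure-preserving $\Gamma$-equivariant map $X\to Z$.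

An \emph{orbit equivalence} between actions $(X,\mu)$ and $(Y,\nu)$ is a measure-preserving bijection $f\colon X\to Y$, defined up to null sets, with $f(\Gamma x)=\Gamma f(x)$ for almost every $x$. By freeness, $f$ determines cocycles $\alpha\colon\Gamma\times X\to\Gamma$ and $\beta\colon\Gamma\times Y\to\Gamma$ through
\[
f(\gamma x)=\alpha(\gamma,x)f(x),\qquad f^{-1}(\gamma y)=\beta(\gamma,y)f^{-1}(y).
\]
By a theorem of Ornstein and Weiss \cite{OW}, any two free, measure-preserving, ergodic actions of a countably infinite amenable group are orbit equivalent. So the partition into orbits remembers nothing about the action.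

An orbit carries more than its set of points. By freeness, declaring the distance from $x$ to $\gamma x$ to be $|\gamma|$ makes each orbit a copy of $\Gamma$ with its word metric. For $s\in S$ the points $x$ and $sx$ are neighbors, and $|\alpha(s,x)|$ is the distance between their images; $|\beta(s,y)|$ plays the same role for $f^{-1}$. Let $\varphi\colon[0,\infty)\to[0,\infty)$ be non-decreasing. The actions $X$ and $Y$ are \emph{$\varphi$ orbit equivalent} if $f$ can be chosen so that for every $s\in S$
\[
\int_X\varphi(|\alpha(s,x)|)\,d\mu(x)<\infty\qquad\text{and}\qquad\int_Y\varphi(|\beta(s,y)|)\,d\nu(y)<\infty .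
\]
The relation is symmetric, since replacing $f$ by $f^{-1}$ exchanges $\alpha$ and $\beta$. Isomorphic actions are $\varphi$ orbit equivalent for every $\varphi$, since an isomorphism has $\alpha(s,x)=s$ and $\beta(s,y)=s$. The slower $\varphi$ grows, the weaker the condition, and for bounded $\varphi$ it is empty, so that the Ornstein--Weiss theorem is exactly the bounded case. The following question, posed in \cite{DKLT}, asks whether one can go any distance at all beyond that case.

\medskip
\noindent\textbf{Question.} \emph{Given $\Gamma$, is there a single unbounded increasing function $\varphi$ such that any two actions of $\Gamma$ are $\varphi$ orbit equivalent?}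
\medskip

There is a reason to hope so. A finite random variable has a finite $\varphi$-moment for some unbounded $\varphi$, so each pair of actions has its own $\varphi$, and a diagonal argument handles countably many pairs at once.

\begin{proposition}\label{prop:countable}
For any countable family of actions of $\Gamma$ there is an unbounded increasing $\varphi$ such that any two members of the family are $\varphi$ orbit equivalent.
\end{proposition}

The diagonal argument does not go further: for a fixed unbounded $\varphi$, a random variable that takes with probability $2^{-n}$ a value $E_n$ with $\varphi(E_n)\ge2^n$ has infinite $\varphi$-moment. But an orbit equivalence between two given actions is far from unique, and one could hope that a good choice of $f$ gives a uniform bound. It does not.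

\begin{theorem}\label{thm:main}
Let $\varphi\colon[0,\infty)\to[0,\infty)$ be non-decreasing and unbounded, and let $(Y_1,\nu_1),(Y_2,\nu_2),\dots$ be a countable family of actions of $\Gamma$. There is an action $(X,\mu)$ of $\Gamma$, which is an extension of $Y_1$, that is not $\varphi$ orbit equivalent to any $Y_j$. More strongly, for no $j$ is there an orbit equivalence $f\colon X\to Y_j$ whose cocycles satisfy, for all $s\in S$,
\begin{equation}\label{eq:tails}
\sup_{E\ge0}\varphi(E)\,\mu\{|\alpha(s,\cdot)|>E\}<\infty,\qquad
\sup_{E\ge0}\varphi(E)\,\nu_j\{|\beta(s,\cdot)|>E\}<\infty .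
\end{equation}
\end{theorem}

The second statement implies the first by Markov's inequality: as $\varphi$ is non-decreasing, $\varphi(E)\,\mu\{|\alpha(s,\cdot)|>E\}\le\int\varphi(|\alpha(s,\cdot)|)\,d\mu$, and likewise for $\beta$. Actions of $\Gamma$ exist (a Bernoulli shift, for instance), so Theorem~\ref{thm:main} with all $Y_j$ equal to one action answers the Question in the negative, for every infinite finitely generated amenable group.

\begin{corollary}\label{cor:many}
Let $\varphi$ be non-decreasing and unbounded.
\begin{enumerate}
\item[(i)] Every action $Y$ of $\Gamma$ has an extension that is not $\varphi$ orbit equivalent to $Y$.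
\item[(ii)] There are uncountably many ($\aleph_1$ many) actions of $\Gamma$ that are pairwise not $\varphi$ orbit equivalent.
\end{enumerate}
\end{corollary}

Section~\ref{sec:countable} proves Proposition~\ref{prop:countable} and Corollary~\ref{cor:many}. Sections~\ref{sec:dyadic} and~\ref{sec:balls} collect the two tools, dyadic filtrations of orbits and the effect of \eqref{eq:tails} on balls. Section~\ref{sec:idea} shows the obstruction in a toy case. The action $X$ is built in Section~\ref{sec:X}, the invariant that separates it from the $Y_j$ is studied in Section~\ref{sec:dist}, and Section~\ref{sec:proof} concludes the proof.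

\section{Countable families}\label{sec:countable}

\begin{proof}[Proof of Proposition~\ref{prop:countable}]
By the Ornstein--Weiss theorem choose an orbit equivalence for each of the countably many pairs. Let $\xi_1,\xi_2,\dots$ enumerate the finite random variables $|\alpha(s,\cdot)|$ and $|\beta(s,\cdot)|$, $s\in S$, arising from these choices. Choose $L_1<L_2<\cdots$ tending to infinity with $P(\xi_k>L_n)\le2^{-n}$ for all $k\le n$, and put
\[
\varphi(t)=\frac{t}{1+t}+\#\{n:L_n<t\}.
\]
This function is finite, strictly increasing and unbounded. For every $k$,
\[
\mathbb E\,\varphi(\xi_k)\le1+\sum_{n<k}1+\sum_{n\ge k}2^{-n}<\infty .\qedhere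
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:many} from Theorem~\ref{thm:main}]
For (i) take all $Y_j$ equal to $Y$. For (ii) choose actions $X_\xi$, indexed by the countable ordinals $\xi<\omega_1$, by transfinite recursion: $X_0$ is any action, and for $\xi>0$ the action $X_\xi$ is given by Theorem~\ref{thm:main} applied to the countable family $\{X_{\xi'}:\xi'<\xi\}$, listed with repetitions if it is finite. By symmetry of the relation, no two of the $X_\xi$ are $\varphi$ orbit equivalent.
\end{proof}

Countability is the natural limit on both sides. Each countable family has a common $\varphi$, but for each $\varphi$ every countable family misses some action. And Theorem~\ref{thm:main} fails for the family of all actions, because $X$ is $\varphi$ orbit equivalent to itself.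

\section{Dyadic filtrations of orbits}\label{sec:dyadic}

A Borel equivalence relation with countable classes on a standard probability space is \emph{measure-preserving} if every Borel bijection between Borel subsets that sends each point into its own class preserves the measure; \emph{ergodic} if every Borel union of classes has measure $0$ or $1$; and \emph{hyperfinite} if, off a null set, it is an increasing union of Borel equivalence relations with finite classes. The orbit relation of a measure-preserving action of a countable group is measure-preserving, since a bijection as above agrees piecewise with group elements. We use two theorems.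

\begin{itemize}
\item (Ornstein--Weiss \cite{OW}; see also Connes--Feldman--Weiss \cite{CFW}.) The orbit relation of a measure-preserving action of a countable amenable group is hyperfinite.
\item (Dye \cite{Dye}.) Any two ergodic, hyperfinite, measure-preserving relations with infinite classes on standard probability spaces are isomorphic: a measure-preserving bijection between conull sets maps classes onto classes.
\end{itemize}
Amenability of $\Gamma$ is used only through the first theorem.

The model relation lives on $\Omega=\{0,1\}^{\{1,2,\dots\}}$ with the fair product measure. For $n\ge0$ the \emph{$n$-class} of $w\in\Omega$ is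
\[
[w]_n=\{w'\in\Omega: w'_k=w_k\text{ for all }k>n\},
\]
and the \emph{tail class} of $w$ is $\bigcup_n[w]_n$. The $n$-class is the orbit $\{w+v\}$ of $w$ under the group $(\mathbb Z/2)^n$ of measure-preserving \emph{flips} of the first $n$ coordinates. The tail relation is therefore measure-preserving and hyperfinite, with infinite classes. It is ergodic by Kolmogorov's $0$--$1$ law, as a union of tail classes is measurable with respect to $(w_{n+1},w_{n+2},\dots)$ for every $n$.

Let $(W,\omega)$ be an action of $\Gamma$. Its orbit relation is ergodic and measure-preserving, it has infinite classes because $\Gamma$ is infinite and acts freely, and it is hyperfinite. By Dye's theorem, after deleting an invariant null set we may regard $W$ as a conull union of tail classes in $\Omega$, on which $\Gamma$ acts freely at every point and whose $\Gamma$-orbits are the tail classes. We call such an identification a \emph{dyadic model} of $W$. The \emph{label} $\lambda_n(w)=(w_1,\dots,w_n)$ maps each $n$-class bijectively onto $\{0,1\}^n$.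

\begin{example}\label{ex:odometer}
Let $\Gamma=\mathbb Z$, $S=\{1\}$, and let $T$ add $1$ to the first coordinate with carry to the right, on the sequences that are not eventually constant. With $a_n(w)=\sum_{k\le n}w_k2^{k-1}$, the class $[w]_n$ is the interval $\{T^kw:-a_n(w)\le k\le 2^n-1-a_n(w)\}$ of the orbit, and both ends tend to infinity with $n$. Thus $[w]_n\subset B(2^n)w$ for all $w$, and $B(E)w\subset[w]_n$ unless $a_n(w)$ is within $E$ of an end, which has probability at most $2E/2^n$.
\end{example}

In general classes and balls are comparable in the same way, without explicit rates.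

\begin{lemma}\label{lem:dyadic}
Let $(W,\omega)$ be an action with a dyadic model.
\begin{enumerate}
\item[(a)] For all $n$ and $\delta>0$ there is $D\in\mathbb N$ with $\omega\{w:[w]_n\not\subset B(D)w\}\le\delta$.
\item[(b)] For all $E$ and $\delta>0$, all large $n$ satisfy $\omega\{w:B(E)w\not\subset[w]_n\}\le\delta$.
\item[(c)] Let $A_ng(w)=2^{-n}\sum_{w'\in[w]_n}g(w')$. For $g\in L^2(\omega)$ we have $\int A_ng=\int g$, and $A_ng\to\int g$ in $L^2$ as $n\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The class $[w]_n$ is a finite subset of $\Gamma w$, so the sets $\{w:[w]_n\subset B(D)w\}$ increase to $W$ as $D\to\infty$. (b) The ball $B(E)w$ is a finite subset of $\bigcup_n[w]_n$, so the sets $\{w:B(E)w\subset[w]_n\}$ increase to $W$ as $n\to\infty$. (c) The function $A_ng$ is the conditional expectation of $g$ given $(w_{n+1},w_{n+2},\dots)$. By the reverse martingale theorem it converges in $L^2$ to the conditional expectation given the tail $\sigma$-algebra, which is trivial by the $0$--$1$ law.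
\end{proof}

A dyadic model is very homogeneous: large classes all look alike, in a way that respects their subclasses. For $n$-classes $F$ and $G$ let $\psi_{F,G}\colon F\to G$ be the bijection preserving $\lambda_n$. For $k\le n$, a $k$-class inside $F$ is obtained by fixing the coordinates $k+1,\dots,n$. Hence
\begin{equation}\label{eq:restrict}
\psi_{F,G}\text{ maps each $k$-class }F'\subset F\text{ onto a $k$-class }G'\subset G,\text{ and }\psi_{F,G}|_{F'}=\psi_{F',G'}.
\end{equation}
For a function $\tau$ on $W$ put
\[
h_\tau(F,G)=2^{-n}\,\#\{w\in F:\tau(w)\neq\tau(\psi_{F,G}w)\}.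
\]

\begin{lemma}[Homogeneity]\label{lem:homog}
Let $\tau$ be a measurable function from $W$ to a finite set $\Theta$, and let $\varepsilon>0$. For all large $n$, if $w,w'$ are independent with law $\omega$, then $\mathbb E\,h_\tau([w]_n,[w']_n)\le\varepsilon$.
\end{lemma}

\begin{proof}
Sets determined by finitely many coordinates are dense in the measure algebra. So there are $N$ and sets $K_\theta$, $\theta\in\Theta$, determined by $\lambda_N$, such that the union $\Delta$ of the symmetric differences $K_\theta\,\triangle\,\tau^{-1}(\theta)$ has measure at most $\varepsilon/2$. For $u\notin\Delta$, the value $\tau(u)$ is the only $\theta$ with $u\in K_\theta$, and so it is determined by $\lambda_N(u)$. Let $n\ge N$. Since $\psi_{F,G}$ preserves $\lambda_N$, a point $u\in F$ with $\tau(u)\ne\tau(\psi_{F,G} u)$ has $u\in\Delta$ or $\psi_{F,G} u\in\Delta$. Thus $h_\tau([w]_n,[w']_n)\le A_n1_\Delta(w)+A_n1_\Delta(w')$, and Lemma~\ref{lem:dyadic}(c) bounds the expectation by $2\omega(\Delta)\le\varepsilon$.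
\end{proof}

\section{Tail bounds move balls into balls}\label{sec:balls}

Condition \eqref{eq:tails} concerns generators only. The cocycle identity extends it to balls, with a bound that depends on $f$ through one constant.

\begin{lemma}\label{lem:balls}
Let $f\colon X\to Y$ be an orbit equivalence satisfying \eqref{eq:tails}, and let $M$ be the largest of the suprema in \eqref{eq:tails} over $s\in S$. For $D,E\in\mathbb N$ with $\varphi(E)>0$,
\[
\mu\{x:f(B(D)x)\not\subset B(DE)f(x)\}\le\frac{2|S|\,|B(D)|\,M}{\varphi(E)},
\]
and the same bound holds for $\nu\{y:f^{-1}(B(D)y)\not\subset B(DE)f^{-1}(y)\}$.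
\end{lemma}

\begin{proof}
Computing $f(\gamma\gamma'x)$ in two ways gives $\alpha(\gamma\gamma',x)=\alpha(\gamma,\gamma'x)\alpha(\gamma',x)$. Let $\gamma=s_1\cdots s_n$ with $n\le D$ and $s_k\in S\cup S^{-1}$. Then $\alpha(\gamma,x)$ is the product of the $n$ elements $\alpha(s_k,s_{k+1}\cdots s_nx)$. If $|\alpha(\gamma,x)|>DE$, one of them has length greater than $E$, so $|\alpha(s,\gamma'x)|>E$ for some $s\in S\cup S^{-1}$ and $\gamma'\in B(D)$. There are at most $2|S||B(D)|$ pairs $(s,\gamma')$. For each of them the event has measure at most $M/\varphi(E)$: the map $x\mapsto\gamma'x$ preserves $\mu$, and $|\alpha(s^{-1},\cdot)|$ has the same law as $|\alpha(s,\cdot)|$ because $\alpha(s^{-1},x)=\alpha(s,s^{-1}x)^{-1}$. The same argument applies to $f^{-1}$ and $\beta$.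
\end{proof}

Finite generation enters here, through $|B(D)|<\infty$. Unboundedness of $\varphi$ makes the lemma useful: given $D$, one can choose $E$ so that the bound is small.

\section{The obstruction in a toy case}\label{sec:idea}

\subsection*{Interleaving.}
Suppose the orbits of $X$ and $Y$ are both filtered by finite classes satisfying (a) and (b) of Lemma~\ref{lem:dyadic}. Most $q$-classes of $X$ lie in balls of some radius $D$; by Lemma~\ref{lem:balls}, $f$ moves most of these into balls of radius $DE$; and most such balls lie in $r$-classes of $Y$ for $r$ large. So $f$ maps most $q$-classes into $r$-classes, where $r$ depends on $q$, on $\varphi$ and on a bound for $M$, but not otherwise on $f$. Alternating between $f$ and $f^{-1}$ gives levels $q_0<r_0<p_1<q_1<r_1<p_2<\cdots$ such that, up to summable errors, each $r_i$-class of $Y$, pulled back to $X$, is a union of $q_i$-classes and is contained in one $p_{i+1}$-class.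

We want to build $X$ after these levels are known, although they seem to depend on $X$. This is why $X$ is taken to be an extension of a fixed action $Z$: the classes and balls of $X$ are then copies of those of $Z$, and the levels can be computed in $Z$.

\subsection*{What $X$ must lack.}
By Lemma~\ref{lem:homog}, any finite-valued function on $Y$ is nearly preserved by bijections between typical large classes that respect all subclasses. We therefore look for a function on $X$ for which no such bijections exist, whatever partitions are interleaved between the levels $q_i$ and $p_{i+1}$. The requirement that subclasses be respected is essential. Two finite sets of the same size on which a function takes each value equally often can be matched perfectly, so frequencies are all that an unconstrained bijection sees. The example below separates two classes with equal frequencies.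

\begin{example}\label{ex:toy}
Fix $p\ge1$ and an $n$-class $K\subset\Omega$ with $n>p$. A \emph{table} is a pair $\theta=(\theta_0,\theta_1)$ of two-letter words in the alphabet $\{\mathsf a,\mathsf b\}$. It defines two functions on $K$: the word $t_1(z)=\theta_{z_{p+1}}$, and the letter $t_0(z)$, which is the first letter of $t_1(z)$ if $z_1=0$ and the second if $z_1=1$. The word $t_1$ is constant on $p$-classes, and on each $1$-class $t_0$ spells out that word.

Let $K$ carry the table $(\mathsf{aa},\mathsf{bb})$ and let another $n$-class $K'$ carry $(\mathsf{ab},\mathsf{ab})$; see Figure~\ref{fig:trees}. Let $F\subset K$ and $G\subset K'$ be unions of $(p+1)$-classes with $|F|=|G|$, each partitioned into \emph{blocks}, where every block is a union of $1$-classes and lies in a single $p$-class. This is the shape of an $r_1$-class and its $r_0$-subclasses when the interleaving is exact and $q_0=1$, $p_1=p$, $q_1=p+1$.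

On $F$, the coordinate $z_{p+1}$ is $0$ for half of the points, so $t_0=\mathsf a$ on half of $F$. On $G$, each $1$-class spells $\mathsf{ab}$, so $t_0=\mathsf a$ on half of $G$. Some bijection $F\to G$ therefore preserves $t_0$. Now let $\psi\colon F\to G$ be a bijection mapping blocks onto blocks. A block of $F$ lies in one $p$-class, on which $t_1$ is $\mathsf{aa}$ or $\mathsf{bb}$, so $t_0$ is constant on it. A block of $G$ is a union of $1$-classes, so $t_0=\mathsf a$ on exactly half of it. Hence $t_0\ne t_0\circ\psi$ on exactly half of every block of $F$, whatever the blocks are.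
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[level distance=9mm,
  level 1/.style={sibling distance=22mm},
  level 2/.style={sibling distance=10mm}]
\node {$(\mathsf{aa},\mathsf{bb})$}
  child {node {$\mathsf{aa}$} child {node {$\mathsf a$}} child {node {$\mathsf a$}}}
  child {node {$\mathsf{bb}$} child {node {$\mathsf b$}} child {node {$\mathsf b$}}};
\begin{scope}[xshift=60mm]
\node {$(\mathsf{ab},\mathsf{ab})$}
  child {node {$\mathsf{ab}$} child {node {$\mathsf a$}} child {node {$\mathsf b$}}}
  child {node {$\mathsf{ab}$} child {node {$\mathsf a$}} child {node {$\mathsf b$}}};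
\end{scope}
\end{tikzpicture}
\caption{Two tables drawn as trees with labeled leaves. Each tree has two leaves $\mathsf a$ and two leaves $\mathsf b$, yet every isomorphism between the trees changes the label of half of the leaves.}\label{fig:trees}
\end{figure}

The action $X$ continues this hierarchy of tables through infinitely many levels, with tables chosen at random. Four points have to be settled. The action must be ergodic (Section~\ref{sec:X}). A bijection may pair the branches of two trees in any proportions, and two random trees must stay far apart at every height even under the best pairing (Section~\ref{sec:dist}). Finally, the interleaving has errors (Section~\ref{sec:proof}).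

\section{The action $X$}\label{sec:X}

Fix $\varphi$ and the family $(Y_j,\nu_j)$ as in Theorem~\ref{thm:main}, fix a dyadic model of each $Y_j$, and put $(Z,\zeta)=(Y_1,\nu_1)$.

\subsection*{Scales.}
Let $\delta_i=4^{-i}$ and $p_0=0$. Given $p_i$, choose successively:
\begin{enumerate}
\item[(S1)] $q_i=p_i+2i+8$;
\item[(S2)] $D_i\in\mathbb N$ with $\zeta\{z:[z]_{q_i}\not\subset B(D_i)z\}\le\delta_i$;
\item[(S3)] $E_i\in\mathbb N$ with $\varphi(E_i)\ge2(i+1)|S||B(D_i)|/\delta_i$;
\item[(S4)] $r_i>q_i$ with $\nu_j\{y:B(D_iE_i)y\not\subset[y]_{r_i}\}\le\delta_i$ for all $j\le i$;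
\item[(S5)] $D'_i\in\mathbb N$ with $\nu_j\{y:[y]_{r_i}\not\subset B(D'_i)y\}\le\delta_i$ for all $j\le i$;
\item[(S6)] $E'_i\in\mathbb N$ with $\varphi(E'_i)\ge2(i+1)|S||B(D'_i)|/\delta_i$;
\item[(S7)] $p_{i+1}>r_i$ with $\zeta\{z:B(D'_iE'_i)z\not\subset[z]_{p_{i+1}}\}\le\delta_i$.
\end{enumerate}
Steps (S2), (S4), (S5), (S7) are possible by Lemma~\ref{lem:dyadic}(a),(b), as only finitely many $j$ are involved at stage $i$; this is where the family has to be countable. Steps (S3) and (S6) are possible because $\varphi$ is non-decreasing and unbounded. We have $p_i<q_i<r_i<p_{i+1}$. The factor $i+1$ will absorb the unknown constant $M$. The function $\varphi$ dictates only the gaps $p_{i+1}-q_i$; the lengths of the windows $(p_i,q_i]$, and with them all the combinatorics below, do not depend on $\varphi$.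

\subsection*{Colors and types.}
The \emph{color} of $z\in Z$ at level $i$ is what is written in the $i$th window:
\[
c_i(z)=(z_{p_i+1},\dots,z_{q_i})\in C_i=\{0,1\}^{2i+8},\qquad m_i=|C_i|=4^{i+4}.
\]
Let $\Theta_0$ be a set with $2^{64}$ elements and let $\Theta_{i+1}=\Theta_i^{C_i}$ be the set of maps $C_i\to\Theta_i$. Elements of $\Theta_i$ are \emph{types of level $i$}; a type $\theta=(\theta_c)_{c\in C_i}$ of level $i+1$ is a table that assigns a type of level $i$ to each color. We have
\begin{equation}\label{eq:size}
|\Theta_i|\ge2^{m_i/4}\qquad(i\ge0),
\end{equation}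
since $m_0/4=64$ and $|\Theta_{i+1}|\ge2^{m_i}=2^{m_{i+1}/4}$. Define
\[
X=\Bigl\{(z,(t_i)_{i\ge0})\in Z\times\prod_i\Theta_i:\ t_i=t_{i+1}(c_i(z))\text{ for all }i\Bigr\},\qquad\pi(z,t)=z .
\]
In $X$ the pair $(z,t_i)$ determines $t_k$ for all $k<i$, by descending recursion.

Let $\mu_i$ be the product of $\zeta$ and the uniform measure on $\Theta_i$. The map $(z,\theta)\mapsto(z,\theta_{c_i(z)})$ pushes $\mu_{i+1}$ to $\mu_i$, because for fixed $z$ a given coordinate of a uniform element of $\Theta_i^{C_i}$ is uniform on $\Theta_i$. By Kolmogorov's extension theorem there is a unique probability measure $\mu$ on the standard Borel space $X$ under which $(z,t_i)$ has law $\mu_i$ for every $i$. The $\sigma$-algebras $\sigma(z,t_i)$ increase and generate the Borel $\sigma$-algebra of $X$.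

\subsection*{Classes and the action.}
For $x=(z,t)\in X$ and $n\ge0$ put
\[
[x]_n=\{(z',t')\in X:\ z'\in[z]_n,\ t'_i=t_i\text{ for all $i$ with }p_i\ge n\}.
\]
These sets are the classes of an equivalence relation, and $[x]_n\subset[x]_{n+1}$.

\begin{lemma}\label{lem:lift}
The map $\pi$ sends $[x]_n$ bijectively onto $[\pi x]_n$.
\end{lemma}

\begin{proof}
Let $x=(z,t)$, $z'\in[z]_n$, and let $k$ be least with $p_k\ge n$. A point of $[x]_n$ over $z'$ must have $t'_i=t_i$ for $i\ge k$, and then $t'_i$ for $i<k$ is forced by the recursion. These formulas do define a point of $X$: for $i\ge k$ the window $(p_i,q_i]$ lies beyond $n$, so $c_i(z')=c_i(z)$ and $t'_i=t_i=t_{i+1}(c_i(z))=t'_{i+1}(c_i(z'))$.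
\end{proof}

For $\gamma\in\Gamma$ and $x\in X$ choose $n$ with $\gamma\pi x\in[\pi x]_n$, and let $\gamma x$ be the point of $[x]_n$ over $\gamma\pi x$. Since the classes increase, Lemma~\ref{lem:lift} shows that $\gamma x$ does not depend on $n$. On the Borel set where a given $n$ works, each coordinate of $\gamma x$ is a Borel function of $x$, so $x\mapsto\gamma x$ is Borel.

\begin{proposition}\label{prop:X}
This is a free, measure-preserving, ergodic action of $\Gamma$ on $(X,\mu)$, and $\pi$ makes it an extension of $Z$. Moreover:
\begin{enumerate}
\item[(X1)] $[x]_n\subset B(D)x$ if and only if $[\pi x]_n\subset B(D)\pi x$, and $B(D)x\subset[x]_n$ if and only if $B(D)\pi x\subset[\pi x]_n$;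
\item[(X2)] $t_i$ is constant on $p_i$-classes, and is uniformly distributed on $\Theta_i$;
\item[(X3)] on each $q_i$-class and each $p_{i+1}$-class, $c_i\circ\pi$ takes every value in $C_i$ equally often.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Action.} For large $n$ the points $\gamma(\gamma'x)$ and $(\gamma\gamma')x$ both lie in $[x]_n$ and over the point $\gamma\gamma'\pi x$, so they are equal by Lemma~\ref{lem:lift}; likewise $ex=x$. The map $\pi$ is equivariant and pushes $\mu$ to $\zeta$. The action is free because the action on $Z$ is.

\emph{Properties (X1)--(X3).} By construction $\gamma x\in[x]_n$ if and only if $\gamma\pi x\in[\pi x]_n$, and every point of $[x]_n$ has the form $\gamma x$, by Lemma~\ref{lem:lift} and $[\pi x]_n\subset\Gamma\pi x$. With freeness this gives (X1). Property (X2) holds by the definitions of $[x]_{p_i}$ and $\mu$. For $n\ge q_i$ the map $\lambda_n\circ\pi$ is a bijection from $[x]_n$ to $\{0,1\}^n$, and the color reads some of these $n$ coordinates; this gives (X3).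

\emph{Measure preservation.} For a flip $v\in(\mathbb Z/2)^n$ let $\tilde vx$ be the point of $[x]_n$ over $\pi x+v$. For $p_i\ge n$, the map $\tilde v$ sends the coordinates $(z,t_i)$ to $(z+v,t_i)$, so it preserves $\mu$ on $\sigma(z,t_i)$. These $\sigma$-algebras increase and generate, so $\tilde v$ preserves $\mu$. Given $\gamma$, the countably many sets $X_v=\{x:\gamma\pi x=\pi x+v\}$, where $v$ runs over the finitely supported flips, partition $X$, and $\gamma=\tilde v$ on $X_v$. As $\gamma$ is a bijection, $\mu(\gamma K)=\sum_v\mu(\tilde v(K\cap X_v))=\mu(K)$ for Borel $K$.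

\emph{Ergodicity.} The types $t_i$ are constant on larger and larger classes, so one must make sure that no invariant function survives in the limit. The reason is a law of large numbers: an average over a $p_{i+1}$-class involves $m_i$ independent types of level $i$, each with weight $1/m_i$.

Let $H$ be a real invariant function with $|H|\le1$ and let $\varepsilon>0$. By the martingale theorem there is $k$ such that $g=\mathbb E(H\mid z,t_k)$ satisfies $\|H-g\|_2\le\varepsilon$; also $|g|\le1$. Let $\tilde A_ng=2^{-n}\sum_vg\circ\tilde v$, with $v\in(\mathbb Z/2)^n$, be the average over $n$-classes of $X$. It is a contraction of $L^2(\mu)$ that fixes $H$, so $\|H-\tilde A_ng\|_2\le\varepsilon$ for all $n$.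

Let $i\ge k$ and $n=p_{i+1}$, and write $g=g_i(z,t_i)$. Let $x=(z,t)$ and $t_{i+1}=(\theta_c)_{c\in C_i}$. By (X2), the point of $[x]_n$ over $z'$ has the same type of level $i+1$, so its type of level $i$ is $\theta_{c_i(z')}$. Grouping the points of the class by color,
\[
\tilde A_ng(x)=\sum_{c\in C_i}Q_c(z,\theta_c),\qquad Q_c(z,\vartheta)=2^{-n}\sum_{z'\in[z]_n,\ c_i(z')=c}g_i(z',\vartheta),
\]
and $|Q_c|\le1/m_i$ by (X3). Given $z$, the $\theta_c$ are independent and uniform on $\Theta_i$. Hence the conditional variance of $\tilde A_ng$ given $z$ is at most $m_i\cdot m_i^{-2}=1/m_i$. The conditional mean is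
\[
2^{-n}\sum_{z'\in[z]_n}\frac1{|\Theta_i|}\sum_{\vartheta\in\Theta_i}g_i(z',\vartheta)=A_n\bar g(z),\qquad\bar g=\mathbb E(g\mid z),
\]
where $\bar g$ does not depend on $i$. Therefore $\|\tilde A_ng-\int g\|_2\le m_i^{-1/2}+\|A_n\bar g-\int\bar g\|_2$, which tends to $0$ as $i\to\infty$ by Lemma~\ref{lem:dyadic}(c). So $\|H-\int g\|_2\le\varepsilon$. Thus $H$ is an $L^2$ limit of constants, hence constant.
\end{proof}

The proof of ergodicity uses $m_i\to\infty$. At the other extreme, with a single color at each level, $t_0$ would be an invariant function.

\section{A distance between types}\label{sec:dist}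

Fix a base level $l\ge0$; it will be chosen after $f$ is given. A type of level $i\ge l$ unfolds into a tree of height $i-l$ whose leaves are labeled by $\Theta_l$, as in Figure~\ref{fig:trees}. We measure the fraction of leaves that the best tree isomorphism fails to match. Put $d_l(\theta,\theta')=1_{\theta\ne\theta'}$ on $\Theta_l$, and for $i\ge l$ and $\theta,\theta'\in\Theta_{i+1}$ put
\[
d_{i+1}(\theta,\theta')=\min_{\sigma}\frac1{m_i}\sum_{c\in C_i}d_i(\theta_c,\theta'_{\sigma(c)}),
\]
where $\sigma$ runs over the permutations of $C_i$. Then $0\le d_i\le1$. In the setting of Example~\ref{ex:toy}, where $l=0$ and there are two colors, $d_1(\mathsf{ab},\mathsf{ba})=0$, $d_1(\mathsf{aa},\mathsf{ab})=d_1(\mathsf{bb},\mathsf{ab})=\frac12$, and so the two tables are at distance $d_2=\frac12$, the fraction found there.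

A bijection between two classes of $Y$ does not permute colors: the points of one color are spread over several colors. All we shall know is that both colors are equidistributed. This costs nothing.

\begin{lemma}\label{lem:birkhoff}
Let $i\ge l$, $\theta,\theta'\in\Theta_{i+1}$, and let $(c,c')$ be a random element of $C_i\times C_i$ such that $c$ and $c'$ are each uniform on $C_i$. Then $\mathbb E\,d_i(\theta_c,\theta'_{c'})\ge d_{i+1}(\theta,\theta')$.
\end{lemma}

\begin{proof}
The matrix with entries $m_iP(c=a,c'=a')$, $a,a'\in C_i$, is non-negative with all row and column sums $1$. By the Birkhoff--von Neumann theorem it is a convex combination of permutation matrices. The expectation is the corresponding convex combination of the numbers $m_i^{-1}\sum_ad_i(\theta_a,\theta'_{\sigma(a)})$, each at least $d_{i+1}(\theta,\theta')$.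
\end{proof}

The minimum over $\sigma$ erodes distance, and badly so if there are many colors and few types. If $\Theta_l=\{\mathsf a,\mathsf b\}$ and there are $m$ colors, then $d_{l+1}(\theta,\theta')=|K-K'|/m$, where $K,K'$ count the letters $\mathsf a$; for independent uniform tables $K-K'$ has mean $0$ and variance $m/2$, so $\mathbb E\,d_{l+1}\le(2m)^{-1/2}$. Ergodicity demands many colors, so we need still more types: the chance that two types of level $i$ are close must be small enough to beat the $m_i!$ permutations. This is the role of \eqref{eq:size}, and the next lemma propagates it upward at the price of a summable loss.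

\begin{lemma}\label{lem:far}
Let $i\ge l$ and $\theta'\in\Theta_i$. If $\theta$ is uniform on $\Theta_i$, then $P(d_i(\theta,\theta')<\frac12)\le2^{-m_i/4}$.
\end{lemma}

\begin{proof}
Let $\eta_k=2^{-k-2}$ and $\kappa_i=\prod_{l\le k<i}(1-\eta_k)$, so that $\kappa_l=1$ and $\kappa_i\ge1-\sum_{k\ge0}\eta_k=\frac12$. Put $b_i=\max_{\theta'}P(d_i(\theta,\theta')<\kappa_i)$. It suffices to prove $b_i\le2^{-m_i/4}$, by induction on $i$. For $i=l$ the event is $\theta=\theta'$, so $b_l=1/|\Theta_l|\le2^{-m_l/4}$ by \eqref{eq:size}.

Assume $b_i\le2^{-m_i/4}$, write $m=m_i$, and fix $\theta'\in\Theta_{i+1}$. Suppose $d_{i+1}(\theta,\theta')<\kappa_{i+1}=(1-\eta_i)\kappa_i$. Let $\sigma$ attain the minimum and let $J=\{c:d_i(\theta_c,\theta'_{\sigma(c)})<\kappa_i\}$. The colors outside $J$ give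
\[
(m-|J|)\kappa_i\le\sum_cd_i(\theta_c,\theta'_{\sigma(c)})<m(1-\eta_i)\kappa_i,
\]
so $|J|>\eta_im$. For a fixed permutation $\sigma$ and a fixed set $J$ with $|J|>\eta_im$, the probability that $d_i(\theta_c,\theta'_{\sigma(c)})<\kappa_i$ for all $c\in J$ is at most $b_i^{|J|}\le b_i^{\eta_im}$, since the $\theta_c$ are independent and uniform on $\Theta_i$. There are at most $m^m$ permutations and $2^m$ sets, so
\[
b_{i+1}\le m^m2^mb_i^{\eta_im}\le\bigl(2m\,2^{-\eta_im/4}\bigr)^m .
\]
Here $\eta_im/4=2^{-i-2}\,2^{2i+6}=2^{i+4}$ and $2m=2^{2i+9}$. Since $2i+10\le2^{i+4}$ for $i\ge0$, the bracket is at most $\frac12$, and $b_{i+1}\le2^{-m_i}=2^{-m_{i+1}/4}$.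
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Suppose that $f\colon X\to Y_j$ is an orbit equivalence satisfying \eqref{eq:tails}, with constant $M$ as in Lemma~\ref{lem:balls}. Write $(Y,\nu)=(Y_j,\nu_j)$. After deleting invariant null sets, which are unions of classes, $f$ is a bijection that maps orbits onto orbits everywhere. Let $l=\max(j,\lceil M\rceil,5)$, and let $d_i$, $i\ge l$, be defined from this base level.

\subsection*{Interleaving with summable errors.}
For $i\ge l$ put
\[
U_i=\{y\in Y:f([f^{-1}y]_{q_i})\subset[y]_{r_i}\},\qquad V_i=\{y\in Y:f^{-1}([y]_{r_i})\subset[f^{-1}y]_{p_{i+1}}\}.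
\]

\begin{lemma}\label{lem:UV}
For $i\ge l$ we have $\nu(Y\setminus U_i)\le3\delta_i$ and $\nu(Y\setminus V_i)\le3\delta_i$.
\end{lemma}

\begin{proof}
Let $x=f^{-1}y$. Each of the inclusions
\[
[x]_{q_i}\subset B(D_i)x,\qquad f(B(D_i)x)\subset B(D_iE_i)y,\qquad B(D_iE_i)y\subset[y]_{r_i}
\]
fails on a set of measure at most $\delta_i$: the first by (S2) and (X1); the second by Lemma~\ref{lem:balls} and (S3), which give the bound $M\delta_i/(i+1)\le\delta_i$; the third by (S4), as $j\le i$. Together they imply $y\in U_i$. Each of the inclusions
\[
[y]_{r_i}\subset B(D'_i)y,\qquad f^{-1}(B(D'_i)y)\subset B(D'_iE'_i)x,\qquad B(D'_iE'_i)x\subset[x]_{p_{i+1}}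
\]
fails on a set of measure at most $\delta_i$, by (S5), by Lemma~\ref{lem:balls} for $f^{-1}$ with (S6), and by (S7) with (X1). Together they imply $y\in V_i$.
\end{proof}

Transport types and colors to $Y$: put $\tau_i(y)=t_i(f^{-1}y)$ and $\chi_i(y)=c_i(\pi f^{-1}y)$. Then $\tau_i$ is uniformly distributed on $\Theta_i$, and
\begin{equation}\label{eq:tau}
\tau_i(y)=\tau_{i+1}(y)\bigl(\chi_i(y)\bigr).
\end{equation}
The next lemma gives the two properties of blocks used in Example~\ref{ex:toy}. The first comes from the bound on $\beta$, the second from the bound on $\alpha$.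

\begin{lemma}\label{lem:class}
Let $i\ge l$ and let $F$ be an $r_i$-class of $Y$.
\begin{enumerate}
\item[(i)] Either $F\cap V_i=\emptyset$, or $F\subset V_i$ and $\tau_{i+1}$ is constant on $F$.
\item[(ii)] On $F\cap U_i$ the color $\chi_i$ takes every value in $C_i$ equally often.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $y\in F\cap V_i$, then $f^{-1}(F)$ lies in the $p_{i+1}$-class of $f^{-1}y$, which is then the $p_{i+1}$-class of $f^{-1}y'$ for every $y'\in F$. So $F\subset V_i$, and $\tau_{i+1}$ is constant on $F$ by (X2). (ii) Let $y\in F\cap U_i$ and $K=[f^{-1}y]_{q_i}$. Then $f(K)\subset F$, and every $y'\in f(K)$ has $[f^{-1}y']_{q_i}=K$ and $[y']_{r_i}=F$, so $y'\in U_i$. Hence $F\cap U_i$ is a disjoint union of images of entire $q_i$-classes, and (X3) applies to each.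
\end{proof}

\subsection*{The lower bound for label-preserving bijections.}
Write $h=h_{\tau_l}$, and let $\operatorname{avg}_{y\in F}$ denote the average over a finite set $F$. For an $r_i$-class $F$, $i\ge l$, let $u_i(F)=\operatorname{avg}_{y\in F}1_{y\notin U_i}$, and let
\[
e_i(F)=\sum_{k=l}^i\operatorname*{avg}_{y\in F}\bigl(1_{y\notin U_k}+1_{y\notin V_k}\bigr)
\]
be the total error accumulated inside $F$. The errors add up from level to level and are never amplified.

\begin{lemma}\label{lem:match}
Let $i\ge l$, let $F,G$ be $r_i$-classes of $Y$, and let $y_0\in F$, $y_0'\in G$. Then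
\[
h(F,G)\ge d_{i+1}\bigl(\tau_{i+1}(y_0),\tau_{i+1}(y'_0)\bigr)-e_i(F)-e_i(G).
\]
\end{lemma}

\begin{proof}
We argue by induction on $i$ and write $\psi=\psi_{F,G}$. If $F\cap V_i=\emptyset$ then $e_i(F)\ge1$, the right side is at most $0$, and there is nothing to prove; the same holds if $G\cap V_i=\emptyset$. By Lemma~\ref{lem:class}(i) we may assume that $F,G\subset V_i$ and that $\tau_{i+1}$ has constant values $\theta$ on $F$ and $\theta'$ on $G$.

\emph{One level.} We claim that
\begin{equation}\label{eq:one}
\operatorname*{avg}_{y\in F}d_i\bigl(\tau_i(y),\tau_i(\psi y)\bigr)\ge d_{i+1}(\theta,\theta')-u_i(F)-u_i(G).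
\end{equation}
Let $y$ be uniform in $F$, so that $\psi y$ is uniform in $G$. By \eqref{eq:tau}, $\tau_i(y)=\theta_{\chi_i(y)}$ and $\tau_i(\psi y)=\theta'_{\chi_i(\psi y)}$. The two colors need not be uniform, so we correct them on the bad points. Let $\xi,\xi'$ be uniform on $C_i$, with $y,\xi,\xi'$ independent. Put $c=\chi_i(y)$ if $y\in U_i$ and $c=\xi$ otherwise; put $c'=\chi_i(\psi y)$ if $\psi y\in U_i$ and $c'=\xi'$ otherwise. By Lemma~\ref{lem:class}(ii), $c$ takes each value with probability $(1-u_i(F))/m_i+u_i(F)/m_i=1/m_i$, and the same computation in $G$ shows that $c'$ is uniform. The pair $(c,c')$ equals $(\chi_i(y),\chi_i(\psi y))$ outside an event of probability at most $u_i(F)+u_i(G)$. Since $0\le d_i\le1$, the left side of \eqref{eq:one} is at least $\mathbb E\,d_i(\theta_c,\theta'_{c'})-u_i(F)-u_i(G)$, and Lemma~\ref{lem:birkhoff} gives \eqref{eq:one}.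

\emph{The case $i=l$.} The left side of \eqref{eq:one} is $h(F,G)$, because $d_l=1_{\ne}$, and $u_l\le e_l$.

\emph{The case $i>l$.} For $y\in F$ let $F'_y$ and $G'_{\psi y}$ be the $r_{i-1}$-classes of $y$ and $\psi y$. By \eqref{eq:restrict}, $\psi$ restricts to the label-preserving bijection $F'_y\to G'_{\psi y}$. The $r_{i-1}$-classes partition $F$ into sets of equal size, so $h(F,G)=\operatorname{avg}_{y\in F}h(F'_y,G'_{\psi y})$. The induction hypothesis, applied to $F'_y,G'_{\psi y}$ and the points $y,\psi y$, gives
\[
h(F,G)\ge\operatorname*{avg}_{y\in F}d_i\bigl(\tau_i(y),\tau_i(\psi y)\bigr)-\operatorname*{avg}_{y\in F}e_{i-1}(F'_y)-\operatorname*{avg}_{y'\in G}e_{i-1}(G'_{y'}).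
\]
An average over $F$ of averages over its subclasses is the average over $F$, so $\operatorname{avg}_{y\in F}e_{i-1}(F'_y)+u_i(F)\le e_i(F)$, and the same holds for $G$. Inserting \eqref{eq:one} completes the step.
\end{proof}

The lemma is stated for arbitrary points $y_0,y_0'$ because $\tau_{i+1}$ need not be constant on a bad class, and the induction must be applicable at every point.

\subsection*{The contradiction.}
Let $y,y'$ be independent with law $\nu$, let $i\ge l$, and put $F=[y]_{r_i}$, $G=[y']_{r_i}$. By Lemma~\ref{lem:dyadic}(c), Lemma~\ref{lem:UV} and $l\ge5$,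
\[
\mathbb E\,e_i(F)=\mathbb E\,e_i(G)=\sum_{k=l}^i\bigl(\nu(Y\setminus U_k)+\nu(Y\setminus V_k)\bigr)\le6\sum_{k\ge l}4^{-k}=8\cdot4^{-l}\le\frac1{64}.
\]
The types $\tau_{i+1}(y)$ and $\tau_{i+1}(y')$ are independent and uniform on $\Theta_{i+1}$. Conditioning on $y'$, Lemma~\ref{lem:far} gives
\[
\mathbb E\,d_{i+1}\bigl(\tau_{i+1}(y),\tau_{i+1}(y')\bigr)\ge\tfrac12\bigl(1-2^{-m_{i+1}/4}\bigr)\ge\tfrac14 .
\]
By Lemma~\ref{lem:match} with $y_0=y$ and $y_0'=y'$, we get $\mathbb E\,h(F,G)\ge\frac14-\frac1{32}=\frac7{32}$ for every $i\ge l$. On the other hand $\tau_l$ takes values in the finite set $\Theta_l$, so Lemma~\ref{lem:homog} gives $\mathbb E\,h(F,G)\le\frac1{32}$ for large $i$. This is a contradiction, and no such $f$ exists. Since $X$ is an action and an extension of $Y_1$ by Proposition~\ref{prop:X}, Theorem~\ref{thm:main} is proved. \qed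

\begin{remark}[The hypothesis that $\Gamma$ is infinite]
For a finite group $\Gamma$, a free ergodic action is concentrated on one orbit and is isomorphic to the action of $\Gamma$ on itself, so every $\varphi$ works.
\end{remark}

\begin{remark}[Different groups]
Theorem~\ref{thm:main} also holds when each $Y_j$, $j\ge1$, is a free, measure-preserving, ergodic action of an arbitrary infinite finitely generated amenable group $\Lambda_j$ with finite generating set $S_j$, and $X$ is required to be an extension of a fixed action $Z$ of $\Gamma$. Now $\alpha\colon\Gamma\times X\to\Lambda_j$ and $\beta\colon\Lambda_j\times Y_j\to\Gamma$; the first condition in \eqref{eq:tails} is imposed for $s\in S$ with lengths in $\Lambda_j$, and the second for $s\in S_j$ with lengths in $\Gamma$. Dyadic models of the $Y_j$ exist as before. In (S4) and (S5) use balls of $\Lambda_j$, and in (S6) require $\varphi(E'_i)\ge2(i+1)|S_j||B_{\Lambda_j}(D'_i)|/\delta_i$ for all $j\le i$. The proof of Lemma~\ref{lem:balls} bounds the measure of the set where $f(B_\Gamma(D)x)\not\subset B_{\Lambda_j}(DE)f(x)$ by $2|S||B_\Gamma(D)|M/\varphi(E)$, and the measure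 of the set where $f^{-1}(B_{\Lambda_j}(D)y)\not\subset B_\Gamma(DE)f^{-1}(y)$ by $2|S_j||B_{\Lambda_j}(D)|M/\varphi(E)$. So Lemma~\ref{lem:UV} holds. The construction of $X$ involves only $Z$ and the levels $p_i,q_i$, and after Lemma~\ref{lem:UV} the proof refers only to classes, not to the groups acting.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CFW}
Connes, Feldman and Weiss, 1981.

\bibitem{DKLT}
Thiebout Delabie, Juhani Koivisto, Fran\c{c}ois Le Ma\^itre, Romain Tessera,
\emph{Quantitative measure equivalence between amenable groups},
arXiv:2002.00719 (2020).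

\bibitem{Dye}
Dye, 1959.

\bibitem{OW}
Ornstein and Weiss, Bull. AMS 2 (1980).

\end{thebibliography}
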